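# Distinct clusters with the same $F$-matrix

## Theorems A and B

Throughout, $[a]_+=\max(a,0)$, $[m]=\{1,\dots,m\}$, $\triangle$ denotes symmetric difference, and $[\mathrm P]\in\{0,1\}$ is the truth value of a statement $\mathrm P$. For integers $h\ge 0$ and $e\equiv h\pmod 2$ put
$$\Phi(h,e)=\Big[\tfrac{h+e}{2}-1\Big]_+ +\Big[\tfrac{h-e}{2}-1\Big]_+ .$$
For $m\ge 4$ let $Q_m$ be the quiver with $n=m+2$ vertices $0,\infty,1,\dots,m$, with single arrows $0\to t\to\infty$ for $1\le t\le m$, and with $m-2$ arrows $\infty\to 0$. The terms cluster, $f$-vector, $F$-matrix and $\mathcal A(Q)$ are recalled in the next section.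

**Theorem A.** For every $m\ge 5$, the cluster algebra with principal coefficients $\mathcal A(Q_m)$ has $m-3\ge 2$ pairwise distinct clusters with the same $F$-matrix. Hence the following conjecture is false, and for every $n\ge 7$ it fails for a connected quiver with $n$ vertices: *if $\mathcal A=\mathcal A(Q)$ is an arbitrary cluster algebra with principal coefficients and two clusters $\mathbf z,\mathbf z'$ of $\mathcal A$ have $F_{\mathbf z}=F_{\mathbf z'}$, then $\mathbf z=\mathbf z'$.*

For $m=5$ (rank $7$), starting from the initial seed and mutating from left to right, the two sequences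
$$1,2,3,4,5;\ \ 1,0,\infty;\ \ 2,1,0;\ \ 3,2,1;\ \ 4,3,2;\ \ 5,4,3;\ \ 4,5;\ \ \infty,0,1,2,3$$
$$1,2,3,4,5;\ \ 1,0,\infty;\ \ 2,1,0;\ \ 3,2,1;\ \ 4,3,2;\ \ 5,4,3;\ \ 4,5,4;\ \ \infty,0,1,2,3$$
give distinct clusters with the same $F$-matrix (rows $0,\infty,1,\dots,5$; up to column order)
$$\begin{pmatrix}3&3&2&2&2&2&2\\3&3&2&2&2&2&2\\2&2&3&1&1&1&1\\2&2&1&3&1&1&1\\2&2&1&1&3&1&1\\2&2&1&1&1&3&1\\2&2&1&1&1&1&3\end{pmatrix}.$$

**Theorem B.** Let $m\ge 4$.

1. There are clusters $Z_D$ of $\mathcal A(Q_m)$, for all integers $D\equiv m\pmod 2$, each with $n$ elements $W_D,\ W_{D+2},\ V_{D,1},\dots,V_{D,m}$, whose $f$-vectors are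

| row | $W_D$ | $W_{D+2}$ | $V_{D,t}$ |
|---|---|---|---|
| $0$ | $\Phi(m,D)$ | $\Phi(m,D+2)$ | $\Phi(m-1,D+1)$ |
| $\infty$ | $\Phi(m,D-2)$ | $\Phi(m,D)$ | $\Phi(m-1,D-1)$ |
| $s\in[m]$ | $\Phi(m-1,D-1)$ | $\Phi(m-1,D+1)$ | $\Phi(m,D)$ if $s=t$, $\Phi(m-2,D)$ if $s\ne t$ |

2. For $D\ne D'$: $F_{Z_D}=F_{Z_{D'}}$ if and only if $|D|\le m-4$ and $|D'|\le m-4$.
3. The $m-3$ clusters $Z_D$ with $|D|\le m-4$ are pairwise distinct.
4. The number of clusters sharing one $F$-matrix can grow exponentially in the rank: for $n=11r$ there is a quiver with $6^r$ distinct clusters having the same $F$-matrix.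

The conjecture is taken from Yasuaki Gyoda, Toshiya Yurikusa, "$F$-matrices of cluster algebras from triangulated surfaces", arXiv:1902.09317 (2019). The theorems above do not settle it in ranks $3\le n\le 6$.

In plain words: to each cluster one attaches a small table of nonnegative integers, recording how often each coefficient variable occurs in each cluster variable. The conjecture says that this table determines the cluster. The theorems exhibit an infinite family of clusters $Z_D$ in which the table stops changing on a whole range of $D$, although the cluster keeps changing. The function $\Phi$ is responsible: it is flat in the middle.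

**The shape of $\Phi$.** Put $a=\frac{h+e}2$ and $b=\frac{h-e}2$, so that $a+b=h$, $a-b=e$ and $\Phi(h,e)=[a-1]_++[b-1]_+$. Moving $e$ by $+2$ with $h$ fixed moves $(a,b)$ to $(a+1,b-1)$. So $\Phi$ is the sum of a rising ramp and a falling ramp. Where both are active the slopes cancel. Precisely, for $h\ge 2$,
$$\Phi(h,e)=h-2\ \text{ if } |e|\le h-2,\qquad \Phi(h,e)=\tfrac{h+|e|}{2}-1\ \text{ if } |e|\ge h-2. \qquad (1)$$
Indeed $\Phi$ is even in $e$, so let $e\ge 0$. Then $a-1\ge 0$ because $h\ge 2$, and $b-1\ge0$ exactly when $e\le h-2$. For example, $\Phi(5,\cdot)$ takes the values $5,4,3,3,3,3,4,5$ at $e=-7,-5,-3,-1,1,3,5,7$.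

## Framed quivers, $F$-polynomials and $f$-vectors

Let $Q$ be a finite quiver with vertices $1,\dots,n$, without loops or oriented $2$-cycles.

**Mutation.** Quiver mutation at $k$ has three parts: for each path $v\to k\to w$ add an arrow $v\to w$, reverse all arrows at $k$, and cancel opposite arrows between the same two vertices. It is an involution.

**Definition (principal coefficients).** The framed quiver $\hat Q$ is obtained from $Q$ by adding, for each vertex $i$, a frozen vertex $i'$ and an arrow $i\to i'$. The initial seed is $((x_1,\dots,x_n,y_1,\dots,y_n),\hat Q)$, where $y_i$ sits at $i'$. Only $1,\dots,n$ may be mutated, and arrows between frozen vertices are ignored. Mutation at $k$ mutates the quiver and replaces the variable $z_k$ at $k$ by $z_k'$, where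
$$z_kz_k'=\prod_{k\to w}z_w\prod_{k\to i'}y_i+\prod_{w\to k}z_w\prod_{i'\to k}y_i, \qquad (2)$$
the products being over arrows. A cluster is the set of $n$ variables at the mutable vertices of a seed reached by iterated mutation. It is regarded as an unordered set, and its elements are called cluster variables. The cluster algebra is denoted $\mathcal A(Q)$.

Since $z_k'$ is a rational expression in the old seed and conversely, the cluster of any seed, together with $y_1,\dots,y_n$, is a set of free generators of the ambient field $\mathbb Q(x_1,\dots,x_n,y_1,\dots,y_n)$. Since (2) contains no minus sign, every cluster variable is a quotient of nonzero polynomials with nonnegative coefficients in the variables of any chosen seed. We call such a quotient *subtraction-free*.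

**Definition ($f$-vector, $F$-matrix).** For a cluster variable $z$, put $F_z=z|_{x_1=\cdots=x_n=1}$. It is a standard fact that $F_z\in\mathbb Z[y_1,\dots,y_n]$. The $f$-vector is $f_z=(f_{z,1},\dots,f_{z,n})$, where $f_{z,i}$ is the maximal degree of $y_i$ in $F_z$. The $F$-matrix $F_{\mathbf z}$ of a cluster $\mathbf z=\{z_1,\dots,z_n\}$ has columns $f_{z_1},\dots,f_{z_n}$. It is defined up to permutation of columns, and $F_{\mathbf z}=F_{\mathbf z'}$ means equality up to such a permutation.

Each initial variable $x_i$ has $F$-polynomial $1$ and $f$-vector $(0,\dots,0)$. So for $n\ge2$ a single $f$-vector does not determine a cluster variable. The conjecture concerns the whole cluster at once.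

## The quivers $A_1$ and $A_2$ by hand

For one vertex, the only arrow is $1\to1'$, and (2) reads $x_1x_1'=y_1+1$. The two clusters $\{x_1\}$ and $\{x_1'\}$ have $F$-matrices $(0)$ and $(1)$. They are distinguished.

For $A_2$, that is $1\to 2$, mutate alternately at $1,2,1,2,1$. The relevant exchange relations are as follows.

* At $1$: $x_1x_1'=x_2y_1+1$, so $F=1+y_1$. The quiver becomes $2\to1$, $1'\to1$, $2\to2'$.
* At $2$: $x_2x_2'=x_1'y_2+1$, so $F=1+y_2+y_1y_2$. The quiver becomes $1\to2$, $1'\to1$, $2'\to2$.
* At $1$: $x_1'x_1''=x_2'+y_1$, so $F=\dfrac{1+y_2+y_1y_2+y_1}{1+y_1}=1+y_2$. The quiver becomes $2\to1$, $1\to1'$, $1'\to2$, $2'\to2$.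
* At $2$: the new variable is $(x_1''+y_1y_2)/x_2'$. From the relations above $x_1''=\frac{x_1+y_2}{x_2}$ and $x_2'=\frac{x_1+y_2+y_1y_2x_2}{x_1x_2}$, so the new variable is $x_1$. The quiver becomes $1\to2$, $2\to1'$, $2\to2'$, $2'\to1$.
* At $1$: the new variable is $(x_1+y_2)/x_1''=x_2$, and the seed is the initial one with the two vertices interchanged.

So there are five clusters, with $F$-matrices
$$\begin{pmatrix}0&0\\0&0\end{pmatrix},\quad\begin{pmatrix}1&0\\0&0\end{pmatrix},\quad\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad\begin{pmatrix}0&1\\1&1\end{pmatrix},\quad\begin{pmatrix}0&0\\1&0\end{pmatrix},$$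
and no two agree up to column order. The conjecture holds for $A_1$ and $A_2$. To go further we need to compute degrees without computing polynomials.

## A recursion for the degrees

Fix a frozen index $i$. For a seed, let $c_v=c_v^{(i)}$ be the number of arrows $v\to i'$ minus the number of arrows $i'\to v$, and let $f_v=f_v^{(i)}$ be the $i$-th entry of the $f$-vector of the variable at $v$. We call the pair of functions $(f,c)$ on the mutable vertices the *$i$-data*. Initially $f_v=0$ and $c_v=[v=i]$.

**Proposition 1.** Under mutation at $k$, with sums over arrows between mutable vertices before the mutation,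
$$f_k'=-f_k+\max\Big(\sum_{k\to w}f_w+[c_k]_+,\ \sum_{w\to k}f_w+[-c_k]_+\Big),\qquad (3)$$
the other $f$'s being unchanged; and $c_k'=-c_k$, while for $w\ne k$
$$c_w'=c_w+\#(w\to k)\,c_k\ \text{ if } c_k>0,\qquad c_w'=c_w+\#(k\to w)\,c_k\ \text{ if }c_k\le 0.\qquad (4)$$
Mutation of (quiver, $i$-data) by these rules is an involution.

*Proof.* Rule (4) is quiver mutation. If $c_k>0$, the paths through $k$ with an end at $i'$ are $w\to k\to i'$, and they add arrows $w\to i'$. If $c_k<0$, they are $i'\to k\to w$, and they add arrows $i'\to w$, which lowers $c_w$.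

For (3), set $x=1$ in (2):
$$F_kF_k'=\prod_{k\to w}F_w\prod_jy_j^{[c^{(j)}_k]_+}+\prod_{w\to k}F_w\prod_jy_j^{[-c_k^{(j)}]_+}.$$
All $F$'s are subtraction-free in $y$. For nonzero polynomials $P,P'$ with nonnegative coefficients put $\deg(P/P')=\deg_{y_i}P-\deg_{y_i}P'$. This is well defined, since $PR'=RP'$ forces equal degrees, and it is additive on products. It sends a sum to a maximum: $\frac P{P'}+\frac R{R'}=\frac{PR'+RP'}{P'R'}$, and in $PR'+RP'$ nothing cancels, so its degree is the larger of the two degrees. If the polynomial $F_z$ equals $P/P'$, then $F_zP'=P$, so $\deg$ agrees on $F_z$ with the maximal degree of $y_i$. Taking $\deg$ of the displayed equation gives (3).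

For the involution, quiver mutation takes care of $c$. For $f$, after mutating at $k$ the arrows at $k$ are reversed and $c_k$ changes sign, so the two terms in the maximum are interchanged. A second mutation therefore gives $-f_k'+(f_k+f_k')=f_k$. $\blacksquare$

The absence of signs is essential here: $(1+y)+(-y)$ has degree $0$, not $1$. The division is harmless: $(1+y^3)/(1+y)=1-y+y^2$ has degree $3-1=2$. As an example of (3), in the second mutation for $A_2$ with $i=1$ we have the quiver $2\to1$ with $f_1=1$, $c_2=0$, so $f_2'=-0+\max(1,0)=1$. This agrees with the degree of $y_1$ in $1+y_2+y_1y_2$.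

## A strip of seeds inside $\mathcal A(Q_m)$

**Step 1: the initial seed is brought to a symmetric shape.** The vertices $1,\dots,m$ of $Q_m$ are pairwise non-adjacent. Mutate at all of them. The paths $0\to t\to\infty$ add $m$ arrows $0\to\infty$, of which $m-2$ cancel against $\infty\to 0$. The result is $0\rightrightarrows\infty$ and $\infty\to t\to 0$.

**Definition (standard configuration).** This is a quiver whose $m+2$ vertices carry roles $L,H,Y_1,\dots,Y_m$ ("low", "high" and the rest), with two arrows $L\to H$, single arrows $H\to Y_t\to L$ for all $t$, and no others.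

After Step 1 we have a standard configuration with $L=0$, $H=\infty$, $Y_t=t$. Its data are as follows; all entries not listed vanish.

* $i=0$: all $f=0$; $c_L=1$. (The mutated vertices have $c=0$, so nothing happens.)
* $i=\infty$: all $f=0$; $c_H=1$.
* $i=s\in[m]$: at the vertex $s$ we have $c_s=1$, so mutation there gives $f_{Y_s}=\max(0+1,0)=1$ and $c_{Y_s}=-1$, and the in-neighbour $0$ of $s$ receives $c_L=1$. The mutations at $t\neq s$, with $c_t=0$, give $f_{Y_t}=0$ and change no $c$, since each $t\neq s$ is adjacent only to $0,\infty$, whose $f$ is $0$.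

**Step 2: a move that can be repeated forever.**

**Definition (move $A$).** In a standard configuration mutate at $L$, giving $L'$. New roles: $L:=$ old $H$, $H:=L'$; the $Y_t$ are kept. The inverse $A^{-1}$ mutates at $H$, giving $H'$, with new $L:=H'$, new $H:=$ old $L$.

Move $A$ yields a standard configuration. The paths $Y_s\to L\rightrightarrows H$ add two arrows $Y_s\to H$. One cancels $H\to Y_s$, leaving a single arrow $Y_s\to H$. The arrows at $L$ are reversed to $H\rightrightarrows L'\to Y_s$. Thus (old $H$) $\rightrightarrows L'\to Y_s\to$ (old $H$), which is standard for the new roles. So we get an infinite strip of seeds $A^j$, $j\in\mathbb Z$, all containing the same variables $Y_1,\dots,Y_m$, and with consecutive seeds sharing one more variable.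

## Degree data along the strip

**Step 3: a closed form for the data.** Rule (3) at $L$ reads
$$f_{L'}=-f_L+\max\Big(2f_H+[c_L]_+,\ \sum_tf_{Y_t}+[-c_L]_+\Big).\qquad (5)$$
If $2f_H$ wins, $f_L,f_H,f_{L'}$ is an arithmetic progression; if the second term wins, the progression bends. The following family contains the starting data and is closed under $A$.

**Definition (the data $\mathcal D(\Delta,e)$).** Let $\Delta\subseteq[m]$, $h=|\Delta|$, $e\equiv h\pmod 2$, $a=\frac{h+e}2$, $b=\frac{h-e}2$; so $a+b=h$. On a standard configuration put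
$$f_L=\Phi(h,e)=[a-1]_++[b-1]_+,\qquad f_H=\Phi(h,e+2)=[a]_++[b-2]_+,\qquad f_{Y_t}=[t\in\Delta],$$
$$\text{if }a\le0:\quad c_L=1+a,\quad c_H=-a,\quad c_{Y_t}=-[t\in\Delta];$$
$$\text{if }a\ge1:\quad c_L=1-a,\quad c_H=a-2,\quad c_{Y_t}=[t\notin\Delta].$$

**Example.** For $\Delta=\emptyset$, $e=0$: $a=b=0$, all $f$ vanish and $c_L=1$ is the only nonzero $c$. For $\Delta=\emptyset$, $e=-2$: $a=-1$, $b=1$, all $f$ vanish, $c_L=0$, $c_H=1$, $c_Y=0$. For $\Delta=\{s\}$, $e=-1$: $a=0$, $b=1$, $f_L=f_H=0$, $f_{Y_s}=1$, $c_L=1$, $c_H=0$, $c_{Y_s}=-1$. These are exactly the data found in Step 1, so after Step 1 the $i$-data are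
$$\mathcal D(\emptyset,0)\ (i=0),\qquad\mathcal D(\emptyset,-2)\ (i=\infty),\qquad\mathcal D(\{s\},-1)\ (i=s).\qquad (6)$$

In the computations below we use, for all integers $b$,
$$\max(2[b-2]_+,\,b-1)=[b-1]_++[b-3]_+,\qquad (7)$$
$$[b-2]_+\le[b-1]_+\le[b-2]_++1.\qquad (8)$$
For (7): if $b\ge3$ both sides are $2b-4$; if $b=2$ both are $1$; if $b\le1$ both are $0$. Statement (8) is clear. It is convenient to have the values of $f$ in the two ranges:
$$a\le0:\ f_L=[b-1]_+,\ f_H=[b-2]_+;\qquad a\ge1:\ f_L=a-1+[b-1]_+,\ f_H=a+[b-2]_+.\qquad (9)$$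
By (8), $f_L\le f_H$ when $a\ge1$.

**Lemma 2.** Move $A$ maps $\mathcal D(\Delta,e)$ to $\mathcal D(\Delta,e+2)$, and $A^{-1}$ maps $\mathcal D(\Delta,e)$ to $\mathcal D(\Delta,e-2)$.

*Proof.* The new parameters are $a'=a+1$, $b'=b-1$. The new low vertex is the old $H$, and its required value $\Phi(h,e+2)$ is $f_H$. The new high vertex is $L'$, and its required value is $[a'\,]_++[b'-2]_+=[a+1]_++[b-3]_+$. The $f_{Y_t}$ do not change. Note that $\sum_tf_{Y_t}=h=a+b$.

*Case $a\le-1$.* Here $c_L=1+a\le0$ and $h+[-c_L]_+=a+b-1-a=b-1$. By (5), (9) and (7), $f_{L'}=-[b-1]_++\max(2[b-2]_+,b-1)=[b-3]_+$, as required. By (4), with $c_L\le 0$ and two arrows $L\to H$, the value at the old $H$ becomes $-a+2(1+a)=a+2=1+a'$. Also $c_{L'}=-1-a=-a'$, and the $c_{Y_t}$ are unchanged. As $a'\le0$, this is the required $c$.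

*Case $a=0$.* Here $b=h$ and $c_L=1$, so $f_{L'}=-[b-1]_++\max(2[b-2]_++1,b)=1+[b-3]_+$ by (7), as required. Since $c_L>0$, the in-neighbours $Y_s$ change: $c_{Y_s}=-[s\in\Delta]+1=[s\notin\Delta]$. The new low vertex has $c=c_H=0=1-a'$, and the new high vertex has $c=-1=a'-2$, with $a'=1$.

*Case $a\ge1$.* Here $c_L=1-a\le0$ and $h+[-c_L]_+=2a+b-1$, so by (7) the maximum in (5) is
$$\max(2a+2[b-2]_+,\,2a+b-1)=2a+[b-1]_++[b-3]_+ ,$$
and $f_{L'}=a+1+[b-3]_+$, as required. The old $H$ gets $a-2+2(1-a)=-a=1-a'$. Also $c_{L'}=a-1=a'-2$, and the $c_{Y_t}$ are unchanged.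

The statement on $A^{-1}$ follows because mutation of data is an involution and $A\,\mathcal D(\Delta,e-2)=\mathcal D(\Delta,e)$ for all $e$. $\blacksquare$

## The valley of the unshifted strip is too narrow

We can now try the obvious thing: apply $A^j$, $j\in\mathbb Z$, directly to the seed of Step 1 and look for coincidences. With $E=2j$, the data are $\mathcal D(\emptyset,E)$, $\mathcal D(\emptyset,E-2)$, $\mathcal D(\{s\},E-1)$ for $i=0,\infty,s$. In the rows $0,\infty,s$, the columns of $L$ and $H$ are
$$\begin{pmatrix}\Phi(0,E)\\\Phi(0,E-2)\\\Phi(1,E-1)\end{pmatrix},\qquad\begin{pmatrix}\Phi(0,E+2)\\\Phi(0,E)\\\Phi(1,E+1)\end{pmatrix},$$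
and the column of $Y_t$ has a single $1$, in row $t$. From the definition, $\Phi(0,e)=\big[\frac{|e|}2-1\big]_+$ and $\Phi(1,e)=\frac{|e|-1}2$.

No coincidence occurs. The sum of row $s$ is $1+\frac{|E-1|+|E+1|-2}2$, which is $1$ for $E=0$ and $|E|$ for $|E|\ge2$, so it determines $|E|$. If $E=2k>0$, the sum of row $0$ is $(k-1)+k=2k-1$, whereas for $E=-2k$ it is $(k-1)+[k-2]_+$. This is $0$ if $k=1$ and $2k-3$ if $k\ge2$, and in both cases it is smaller. So row $0$ separates $E$ from $-E$, and all the $F$-matrices are different.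

The failure is visible in the ramps. With $a+b=h\in\{0,1\}$, the conditions $a\ge1$ and $b\ge1$ cannot hold together: as soon as one ramp switches off, the other is about to switch on, and the graph of $\Phi(h,\cdot)$ is a valley with almost no floor. What is needed is a larger $h$ for every frozen index, that is, a way to pull the two ramps apart. Since $h=|\Delta|$ counts the $Y_t$ with $f_{Y_t}=1$, we look for a move that returns to a standard configuration and adds $t$ to $\Delta$.

## Pulling the ramps apart: the move $B_t$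

**Definition (move $B_t$).** In a standard configuration, mutate at $Y_t$ (call the new vertex $k$), then at $L$ (giving $L'$), then at $H$ (giving $H'$). New roles: $L:=k$, $H:=L'$, $Y_t:=H'$; the other $Y_s$ are kept.

**Step 4: $B_t$ returns to a standard configuration.** In the following, $s$ runs over $[m]\setminus\{t\}$.

* After mutating $Y_t$: the path $H\to Y_t\to L$ cancels one arrow $L\to H$. The quiver is $L\to H$, $L\to k\to H$, $H\to Y_s\to L$.
* After mutating $L$: the path $Y_s\to L\to H$ cancels $H\to Y_s$, and $Y_s\to L\to k$ adds $Y_s\to k$. The quiver is $k\to H\to L'$, $k\to L'$, $L'\to Y_s\to k$.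
* After mutating $H$: the path $k\to H\to L'$ adds a second arrow $k\to L'$. The quiver is $k\rightrightarrows L'$, $L'\to H'\to k$, $L'\to Y_s\to k$.

The last quiver is standard for the new roles.

**Step 5: the effect of $B_t$ on the data.**

**Lemma 3.**
(i) $B_t$ maps $\mathcal D(\Delta,e)$ to $\mathcal D(\Delta\triangle\{t\},e+1)$.
(ii) Mutating $\mathcal D(\Delta,e)$ at $Y_t$ gives a variable with $f=\Phi(|\Delta\triangle\{t\}|,e+1)$.

In ramp coordinates, $B_t$ sends $(a,b)$ to $(a+1,b)$ if $t\notin\Delta$ and to $(a,b-1)$ if $t\in\Delta$.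

*Proof.* Statement (ii) is part of (i): the variable obtained from $Y_t$ is the new low variable $k$, which neither of the later mutations in $B_t$ changes. From the quivers of Step 4, the three instances of (3) are
$$f_k=-f_{Y_t}+\max\big(f_L+[c_{Y_t}]_+,\ f_H+[-c_{Y_t}]_+\big),\qquad(10)$$
$$f_{L'}=-f_L+\max\Big(f_H+f_k+[c_L]_+,\ \sum_{s\ne t}f_{Y_s}+[-c_L]_+\Big),\qquad(11)$$
$$f_{H'}=-f_H+\max\big(f_{L'}+[c_H]_+,\ f_k+[-c_H]_+\big),\qquad(12)$$
each with the current values of $c$. By (4), the mutation at $Y_t$ adds $c_{Y_t}$ to $c_H$ if it is positive and to $c_L$ otherwise. The mutation at $L$ adds $c_L$ to all $c_{Y_s}$, $s\ne t$, if it is positive, and to $c_H$ and $c_k$ otherwise. The mutation at $H$ adds $c_H$ to $c_k$ if it is positive and to $c_{L'}$ otherwise. We treat four cases.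

**Case $t\notin\Delta$.** The new parameters are $a'=a+1$, $b'=b$. The required values are
$$k:\ [a]_++[b-1]_+,\qquad L':\ [a+1]_++[b-2]_+,\qquad H':\ 1,$$
and $f_{Y_t}=0$, $\sum_{s\neq t}f_{Y_s}=h=a+b$.

*Subcase $a\le0$.* Here $c_{Y_t}=0$.

First mutation: $f_k=\max(f_L,f_H)=\max([b-1]_+,[b-2]_+)=[b-1]_+$, as required, and $c_k=0$; the other $c$ are unchanged.

Second mutation: $c_L=1+a$. The second term in (11) is
$$h+[-1-a]_+=h-(1+a)+[1+a]_+=b-1+[1+a]_+\ \le\ [b-2]_++[b-1]_++[1+a]_+ ,$$
so the first term wins and $f_{L'}=[b-2]_++[1+a]_+$, as required. If $a=0$, then $c_L=1>0$, so $c_{Y_s}=-[s\in\Delta]+1=[s\notin\Delta]$ for $s\ne t$, $c_{L'}=-1$, $c_H=0$, $c_k=0$. If $a\le-1$, then $c_L\le0$, so $c_H=-a+1+a=1$, $c_k=1+a$, $c_{L'}=-1-a$, and the $c_{Y_s}$ are unchanged.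

Third mutation: if $a=0$, then $c_H=0$ and $f_{H'}=-[b-2]_++\max(1+[b-2]_+,[b-1]_+)=1$ by (8). The final $c$ are: low $0=1-a'$, high $-1=a'-2$, $c_{H'}=0$, $c_{Y_s}=[s\notin\Delta]$, which is the required $c$ for $a'=1$ and $\Delta\cup\{t\}$. If $a\le-1$, then $c_H=1$ and $f_{H'}=-[b-2]_++\max([b-2]_++1,[b-1]_+)=1$ by (8). The final $c$ are: low $1+a+1=1+a'$, high $-1-a=-a'$, $c_{H'}=-1$, $c_{Y_s}=-[s\in\Delta]$, as required for $a'\le0$.

*Subcase $a\ge1$.* Here $c_{Y_t}=1$.

First mutation: $f_k=\max(f_L+1,f_H)=\max(a+[b-1]_+,\,a+[b-2]_+)=a+[b-1]_+=f_L+1$, as required. Also $c_H=a-2+1=a-1$ and $c_k=-1$.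

Second mutation: $c_L=1-a\le0$. Now $f_H+f_k=2a+[b-2]_++[b-1]_+\ge2a+b-1=h+a-1$, so the first term in (11) wins and $f_{L'}=-f_L+f_H+f_k=f_H+1=a+1+[b-2]_+$, as required. Also $c_H=a-1+1-a=0$, $c_k=-1+1-a=-a$, $c_{L'}=a-1$.

Third mutation: $c_H=0$ and $f_{H'}=-f_H+\max(f_H+1,f_L+1)=1$, because $f_L\le f_H$. The final $c$ are: low $-a=1-a'$, high $a-1=a'-2$, $c_{H'}=0=[t\notin\Delta\cup\{t\}]$, $c_{Y_s}=[s\notin\Delta]$, as required.

**Case $t\in\Delta$.** The new parameters are $a'=a$, $b'=b-1$. The required values are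
$$k:\ [a-1]_++[b-2]_+,\qquad L':\ [a]_++[b-3]_+,\qquad H':\ 0,$$
and $f_{Y_t}=1$, $\sum_{s\ne t}f_{Y_s}=h-1=a+b-1$.

*Subcase $a\le0$.* Here $c_{Y_t}=-1$.

First mutation: $f_k=-1+\max(f_L,f_H+1)=-1+\max([b-1]_+,[b-2]_++1)=[b-2]_+$ by (8), as required. Also $c_L=1+a-1=a$ and $c_k=1$.

Second mutation: $c_L=a\le0$. The terms in (11) are $f_H+f_k=2[b-2]_+$ and $h-1-a=b-1$, so by (7) $f_{L'}=-[b-1]_++[b-1]_++[b-3]_+=[b-3]_+$, as required. Also $c_H=-a+a=0$, $c_k=1+a$, $c_{L'}=-a$.

Third mutation: $c_H=0$ and $f_{H'}=-[b-2]_++\max([b-3]_+,[b-2]_+)=0$. The final $c$ are: low $1+a$, high $-a$, $c_{H'}=0$, $c_{Y_s}=-[s\in\Delta]$, as required.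

*Subcase $a\ge1$.* Here $c_{Y_t}=0$.

First mutation: $f_k=-1+\max(f_L,f_H)=f_H-1=a-1+[b-2]_+$, as required, and $c_k=0$.

Second mutation: $c_L=1-a\le0$. The terms in (11) are $f_H+f_k=2a-1+2[b-2]_+$ and $(h-1)+(a-1)=2a-1+(b-1)$, so by (7)
$$f_{L'}=-(a-1)-[b-1]_++2a-1+[b-1]_++[b-3]_+=a+[b-3]_+,$$
as required. Also $c_H=a-2+1-a=-1$, $c_k=1-a$, $c_{L'}=a-1$.

Third mutation: $c_H=-1$ and $f_{H'}=-f_H+\max(f_{L'},f_k+1)=-f_H+\max(a+[b-3]_+,\,f_H)=0$. The final $c$ are: low $1-a$, high $a-1-1=a-2$, $c_{H'}=1=[t\notin\Delta\setminus\{t\}]$, $c_{Y_s}=[s\notin\Delta]$, as required. $\blacksquare$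

## The seeds $S_D$ and the clusters $Z_D$

This section proves Theorem B(1).

**Step 6: widen the valley for all frozen indices at once.** Take the seed of Step 1, with data (6), and apply $B_1,\dots,B_m$ in this order. The same mutations act on all $i$-data simultaneously. By Lemma 3 each $t$ is toggled once and $e$ grows by $m$, so the data become
$$\mathcal D([m],m)\ (i=0),\qquad\mathcal D([m],m-2)\ (i=\infty),\qquad\mathcal D([m]\setminus\{s\},m-1)\ (i=s).$$
Now $h$ is $m$, $m$ and $m-1$.

**Step 7: run along the strip.** Apply $A^{-j}$, $j\in\mathbb Z$, and put $D=m-2j$. By Lemma 2 we obtain a standard seed $S_D$ with $i$-data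
$$\mathcal D([m],D)\ (i=0),\qquad\mathcal D([m],D-2)\ (i=\infty),\qquad\mathcal D([m]\setminus\{s\},D-1)\ (i=s).\qquad(13)$$
The variables $Y_1,\dots,Y_m$ are the same for all $D$. Let $W_D$ be the low variable of $S_D$. Since $S_{D+2}=A(S_D)$ and $A$ makes the old high vertex the new low one, the high variable of $S_D$ is $W_{D+2}$.

**Step 8: mutate at the $Y_t$.** In $S_D$ mutate at all $Y_t$. They are pairwise non-adjacent. Mutating one of them changes neither $f_L,f_H$ nor the $f$, the $c$ and the arrows at the other $Y_s$, and (10) involves only $f_L,f_H,f_{Y_t},c_{Y_t}$. So the variable $V_{D,t}$ obtained at $Y_t$ is as in Lemma 3(ii). Put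
$$Z_D=\{W_D,W_{D+2},V_{D,1},\dots,V_{D,m}\}.$$
Its $f$-vectors are read off from (13). The entries of $W_D$ are $\Phi(h,e)$ and those of $W_{D+2}$ are $\Phi(h,e+2)$, with $(h,e)=(m,D),(m,D-2),(m-1,D-1)$ in rows $0,\infty,s$. The entries of $V_{D,t}$ are $\Phi(|\Delta\triangle\{t\}|,e+1)$: here $|[m]\triangle\{t\}|=m-1$ in rows $0$ and $\infty$, while in row $s$ the size $|([m]\setminus\{s\})\triangle\{t\}|$ is $m$ if $s=t$ and $m-2$ if $s\ne t$. This is exactly the table of Theorem B(1). $\blacksquare$

**Example.** For $m=5$ the entries of $W_E$ in rows $0,\infty,s$ are $\Phi(5,E),\Phi(5,E-2),\Phi(4,E-1)$. For $E=-3,-1,1,3,5$ this gives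
$$(3,4,3),\quad(3,3,2),\quad(3,3,2),\quad(3,3,2),\quad(4,3,3).$$
Three consecutive variables share an $f$-vector, so two consecutive pairs, $(W_{-1},W_1)$ and $(W_1,W_3)$, look alike.

## Equal $F$-matrices on the plateau

**Step 9: the table does not depend on $D$ when $|D|\le m-4$.** Let $|D|\le m-4$. Every entry $\Phi(h,e)$ of the table has $h\ge m-2\ge2$ and satisfies $|e|\le h-2$:

* for $h=m$: $|e|\in\{|D|,|D\pm2|\}$, which is at most $m-2$;
* for $h=m-1$: $|e|=|D\pm1|\le m-3$;
* for $h=m-2$: $|e|=|D|\le m-4$.

By (1) every entry equals $h-2$. So rows $0$ and $\infty$ are $(m-2,\,m-2,\,m-3,\dots,m-3)$, and row $s$ has entries $m-3,\ m-3$, then $m-2$ in column $V_{D,s}$ and $m-4$ in the other columns. This is independent of $D$. The integers $D\equiv m\pmod2$ with $|D|\le m-4$ are $-(m-4),-(m-6),\dots,m-4$. There are $m-3$ of them, and all these $Z_D$ have the same $F$-matrix.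

## The variables $W_D$ never repeat

Equal $F$-matrices would prove nothing if the strip were periodic. We have to rule that out.

**Step 10: the $W_D$ are pairwise distinct.** Let $D<D'$ be congruent to $m$ modulo $2$. The variables $W_D,W_{D+2},Y_1,\dots,Y_m$ of $S_D$ together with the $y_i$ are free generators of the ambient field, and every $W_{D+2i}$ with $i\ge0$ is subtraction-free in them. So we may evaluate at
$$W_D=1,\quad W_{D+2}=2,\quad\text{all }Y_t=1,\quad\text{all }y_i=1,$$
and all $W_{D+2i}$, $i\ge0$, take well-defined positive values $w_{D+2i}$. Mutating $S_E$ at its low vertex replaces $W_E$ by the high variable of $S_{E+2}$, which is $W_{E+4}$. The arrows $L\rightrightarrows H$ and $Y_t\to L$ give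
$$W_E\,W_{E+4}=(\text{monomial in }y)\,W_{E+2}^2+(\text{monomial in }y)\prod_tY_t .$$
Hence $w_Ew_{E+4}=w_{E+2}^2+1$ for $E=D,D+2,\dots$, so
$$\frac{w_{E+4}}{w_{E+2}}>\frac{w_{E+2}}{w_E}.$$
The first ratio is $w_{D+2}/w_D=2$, so all ratios are at least $2$, the values strictly increase, and $w_{D'}>w_D$. Therefore $W_{D'}\ne W_D$.

**Step 11: the clusters $Z_D$ with $|D|\le m-4$ are pairwise distinct (Theorem B(3)).** Let $-(m-4)\le D<D'\le m-4$ and suppose $Z_D=Z_{D'}$. Then $W_D\in Z_{D'}$. The row-$0$ entry of $W_D$ is $m-2$, whereas each $V_{D',t}$ has row-$0$ entry $m-3$. So $W_D\in\{W_{D'},W_{D'+2}\}$, which contradicts Step 10 because $D<D'<D'+2$. $\blacksquare$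

**Remark.** The mutations of Step 8 are not what makes the coincidence happen. For $m\ge5$ and $|D|\le m-4$, the clusters $\{W_D,W_{D+2},Y_1,\dots,Y_m\}$ of the seeds $S_D$ themselves share an $F$-matrix: the $Y_t$ are the same variables for all $D$, and the columns of $W_D,W_{D+2}$ are constant by Step 9. They are pairwise distinct as well: each $Y_t$ has row-$0$ entry $1$, different from $m-2\ge3$, so an equality of two such clusters, with $D<D'$, would again force $W_D\in\{W_{D'},W_{D'+2}\}$.

## The two explicit sequences in rank 7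

**Step 12: proof of Theorem A.** For $m\ge5$, the clusters $Z_D$ with $|D|\le m-4$ are $m-3\ge2$ pairwise distinct clusters with the same $F$-matrix, by Steps 9 and 11. The quiver $Q_m$ is connected, has no loops or oriented $2$-cycles, and has $n=m+2$ vertices, so every $n\ge7$ occurs.

For $m=5$ the admissible values are $D=1$ and $D=-1$, that is $j=2$ and $j=3$. It remains to see which vertices are mutated. Step 1 is $1,2,3,4,5$, and then $(L,H)=(0,\infty)$, $Y_t=t$. The move $B_t$ mutates at $Y_t$, $L$, $H$, in this order; the new $L$ is at the old $Y_t$, the new $H$ at the old $L$, and the new $Y_t$ at the old $H$.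

| move | mutations | $L$ afterwards | $H$ afterwards | $Y_t$ afterwards |
|---|---|---|---|---|
| $B_1$ | $1,0,\infty$ | $1$ | $0$ | $Y_1$ at $\infty$ |
| $B_2$ | $2,1,0$ | $2$ | $1$ | $Y_2$ at $0$ |
| $B_3$ | $3,2,1$ | $3$ | $2$ | $Y_3$ at $1$ |
| $B_4$ | $4,3,2$ | $4$ | $3$ | $Y_4$ at $2$ |
| $B_5$ | $5,4,3$ | $5$ | $4$ | $Y_5$ at $3$ |

Each $A^{-1}$ mutates at $H$ and exchanges the positions of $L$ and $H$, so successive moves $A^{-1}$ mutate at $4,5,4,\dots$. Thus $A^{-2}$ is $4,5$ and $A^{-3}$ is $4,5,4$. Step 8 mutates at $\infty,0,1,2,3$. These are the two sequences of Theorem A, ending at $Z_1$ and $Z_{-1}$, and Step 9 with $m=5$ gives the displayed matrix. $\blacksquare$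

## Off the plateau all $F$-matrices differ

**Step 13: row sums give the converse (Theorem B(2)).** The "if" part is Step 9. Conversely let $D\ne D'$ and $F_{Z_D}=F_{Z_{D'}}$. Row sums are invariant under permutation of columns. By the table, the sums of row $0$ and row $\infty$ of $F_{Z_D}$ are $g(D+1)$ and $g(D-1)$, where
$$g(x)=\Phi(m,x-1)+\Phi(m,x+1)+m\,\Phi(m-1,x)\qquad(x\equiv m-1\bmod 2).$$
Since $\Phi$ is even in $e$, the function $g$ is even. For $|x|\le m-3$ we have $|x\pm1|\le m-2$, so by (1) all three terms are constant, and $g$ is constant there. For $x\ge m-3$, a number that is at least $1$, the term $\Phi(m-1,x)=\frac{m-1+x}2-1$ is strictly increasing in $x$. The other two terms are nondecreasing, because $x\pm1\ge0$ and $\Phi(m,\cdot)$ is nondecreasing on nonnegative arguments by (1). So $g$ is strictly increasing in $|x|$ for $|x|\ge m-3$. Consequently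
$$g(x)=g(x')\quad\Longrightarrow\quad|x|=|x'|\ \text{ or }\ |x|,|x'|\le m-3 .$$
Apply this to rows $0$ and $\infty$, remembering $D\ne D'$:

* (a) $D'+1=-(D+1)$, or $|D+1|,|D'+1|\le m-3$; and
* (b) $D'-1=-(D-1)$, or $|D-1|,|D'-1|\le m-3$.

The first alternatives of (a) and (b) cannot both hold, since they say $D'=-D-2$ and $D'=-D+2$. Three combinations remain.

If both second alternatives hold, then $D+1\le m-3$ and $D-1\ge-(m-3)$, so $|D|\le m-4$, and in the same way $|D'|\le m-4$.

If $D'=-D-2$ and $|D-1|,|D'-1|\le m-3$, then $D,D'\ge4-m$. Hence $D=-D'-2\le m-6$, and likewise $D'\le m-6$. So $|D|,|D'|\le m-4$.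

If $D'=-D+2$ and $|D+1|,|D'+1|\le m-3$, then $D,D'\le m-4$. Hence $D=2-D'\ge6-m$, and likewise $D'\ge6-m$. So $|D|,|D'|\le m-4$. $\blacksquare$

## Disjoint unions and exponential growth

**Step 14: multiply the coincidences (Theorem B(4)).** Let $Q$ be the disjoint union of $r$ copies of $Q_9$. It has rank $11r$. A mutation in one copy changes neither the arrows at the other copies nor their variables, and its exchange relation involves only variables and coefficients of its own copy. So the clusters of $\mathcal A(Q)$ are exactly the unions of one cluster from each copy.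

The $F$-polynomial of a variable from one copy involves only the $y_i$ of that copy, so $F$-matrices are block diagonal with the $F$-matrices of the copies as blocks. By Steps 9 and 11 with $m=9$, each copy has $m-3=6$ distinct clusters with a common $F$-matrix. Choosing one of the six in each copy gives $6^r$ unions, all with the same $F$-matrix up to column order.

Different choices give different unions. A cluster variable of one copy is a nonconstant element of the field generated by the initial variables and coefficients of that copy, and the fields of two different copies, generated by disjoint sets of independent variables, have only constants in common. So the part of a union that comes from a given copy can be recovered from it. Hence the $6^r$ clusters of $\mathcal A(Q)$ are pairwise distinct and have the same $F$-matrix. $\blacksquare$
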